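\title{A two-weight bump conjecture for sparse bilinear forms:\\ a counterexample and the sharp correction}

\begin{abstract}
We consider the two-weight $L^p(w)\times L^{p'}(\sigma)$ inequality for sparse bilinear forms built from $L^{p_0}$ and $L^{q_0'}$ averages, $1\le p_0<p<q_0\le\infty$, and a conjecture that bounds its norm by the sum of two constants, each of which strengthens the single-cube condition by one Orlicz ratio. We show that the conjecture is false in every dimension, for all exponents and all Young functions. We then determine the missing factor: if each ratio $\rho$ is replaced by $\rho\,\varepsilon(\rho)$, respectively $\rho\,\omega(\rho)$, the bound holds when $\int_1^\infty\varepsilon^{-p'}\,d\tau/\tau$ and $\int_1^\infty\omega^{-p}\,d\tau/\tau$ converge, and for regular $\varepsilon,\omega$ it fails when one of them diverges.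
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Sparse forms and the single-cube condition}\label{sec:forms}

Cubes in $\mathbb R^n$ have sides parallel to the axes. Dyadic cubes are the cubes $2^k(m+[0,1)^n)$ with $k\in\mathbb Z$, $m\in\mathbb Z^n$; any two of them are nested or disjoint. We write $\langle f\rangle_Q=|Q|^{-1}\int_Qf$ and $u(E)=\int_Eu$. A \emph{weight} is an a.e.\ positive, finite, locally integrable function. A family $\mathcal S$ of dyadic cubes is \emph{sparse} with constant $\eta\in(0,1)$ if every $Q\in\mathcal S$ contains a measurable set $E_Q$ with $|E_Q|\ge\eta|Q|$ and the sets $E_Q$ are pairwise disjoint. Conjugate exponents are denoted by a prime, and $1/\infty=0$.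

Fix $1\le p_0<p<q_0\le\infty$. For a sparse family $\mathcal S$ and weights $w,\sigma$, let $\mathcal N$ be the best constant in
\begin{equation}\label{eq:form}
\sum_{Q\in\mathcal S}\langle |f|^{p_0}\rangle_Q^{1/p_0}\langle |g|^{q_0'}\rangle_Q^{1/q_0'}|Q|\le \mathcal N\,\|f\|_{L^p(w)}\|g\|_{L^{p'}(\sigma)}.
\end{equation}
This is the case $\lambda_Q=|Q|$, $q=p$ of the inequality with general coefficients $\lambda_Q$ in place of $|Q|$ and $L^{q'}(\sigma)$ in place of $L^{p'}(\sigma)$. The task is to bound $\mathcal N$ by a supremum over cubes of an expression in averages of the weights. The weights that matter are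
\[
u=w^{-\frac{p_0}{p-p_0}},\qquad v=\sigma^{-\frac{q_0'}{p'-q_0'}},
\]
and we consider only pairs for which $u$ and $v$ are locally integrable. Since $w=u^{1-p/p_0}$ and $\sigma=v^{1-p'/q_0'}$, the substitution $|f|=\varphi u^{1/p_0}$, $|g|=\psi v^{1/q_0'}$ gives $|f|^pw=\varphi^pu$ and $|g|^{p'}\sigma=\psi^{p'}v$. So $\mathcal N$ is the best constant such that, for all $\varphi,\psi\ge0$,
\begin{equation}\label{eq:uv}
\sum_{Q\in\mathcal S}\langle\varphi^{p_0}u\rangle_Q^{1/p_0}\langle\psi^{q_0'}v\rangle_Q^{1/q_0'}|Q|\le\mathcal N\,\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}.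
\end{equation}
Put
\[
s=\frac1{p_0}-\frac1p>0,\qquad t=\frac1p-\frac1{q_0}>0,\qquad \delta=s+t,\qquad \alpha_Q=\langle u\rangle_Q^{s}\langle v\rangle_Q^{t},
\]
\[
\varphi_Q=\Big(\frac1{u(Q)}\int_Q\varphi^{p_0}u\Big)^{1/p_0},\qquad \psi_Q=\Big(\frac1{v(Q)}\int_Q\psi^{q_0'}v\Big)^{1/q_0'}.
\]
Because $\frac1{p_0}=s+\frac1p$ and $\frac1{q_0'}=t+\frac1{p'}$, the left side of \eqref{eq:uv} equals
\begin{equation}\label{eq:terms}
\sum_{Q\in\mathcal S}\varphi_Q\,\psi_Q\,\alpha_Q\,u(Q)^{1/p}v(Q)^{1/p'} .
\end{equation}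

For one cube the problem is solved by H\"older's inequality: $\varphi_Qu(Q)^{1/p}\le\|\varphi1_Q\|_{L^p(u)}$ with equality for $\varphi=1_Q$, and the same holds for $\psi$. Hence $\mathcal N=\alpha_Q$ if $\mathcal S=\{Q\}$, always $\mathcal N\ge\sup_{Q\in\mathcal S}\alpha_Q$, and equality holds when the cubes of $\mathcal S$ are pairwise disjoint, by H\"older's inequality for the sum over $Q$. For $p_0=1$, $q_0=\infty$ and $\sigma=w^{1-p'}$ one has $u=w^{1-p'}$, $v=w$, and $\alpha_Q^p=\langle w\rangle_Q\langle w^{1-p'}\rangle_Q^{p-1}$ is the expression in the $A_p$ condition.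

For nested cubes, $\sup_Q\alpha_Q$ does not control $\mathcal N$.

\begin{remark}\label{rem:example}
Let $n=1$, $p_0=1$, $p=2$, $q_0=\infty$, so that $s=t=\frac12$, and let $u=1+|x|$, $v=(1+|x|)^{-2}$. If $Q$ has length $l$ and $a=\inf_Q(1+|x|)$, then $\langle u\rangle_Q\le a+l$ and $\langle v\rangle_Q\le\min(a^{-2},2/(al))$; the first bound for $l\le a$ and the second for $l>a$ give $\alpha_Q\le2$. The intervals $I_k=[0,2^k)$, $0\le k\le N$, form a sparse family with $\eta=\frac12$. For $\varphi=u^{-1}1_{I_N}$ and $\psi=1_{I_0}$ each term in \eqref{eq:uv} equals $v(I_0)=\frac12$, while $\|\varphi\|_{L^2(u)}^2=\ln(1+2^N)\le N+1$ and $\|\psi\|_{L^2(v)}^2=\frac12$. So $\mathcal N\ge\sqrt{(N+1)/2}$.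
\end{remark}

In this example half of the mass of $v$ on $I_k$ or more sits on the small piece $I_0$. The hypothesis on the weights must therefore be strengthened on those cubes where a weight is far from constant.

\subsection{Orlicz ratios and the conjecture}\label{sec:conj}

A \emph{Young function} is a finite, nonnegative, convex function $A$ on $[0,\infty)$ with $A(0)=0$ and $A(x)\to\infty$ as $x\to\infty$; it is continuous and nondecreasing. For $h\ge0$ the \emph{Luxemburg norm} over $Q$ is $\langle h\rangle_{A,Q}=\inf\{\lambda>0:\langle A(h/\lambda)\rangle_Q\le1\}$. We say that $A\in B_p$ if $\int_{1/2}^\infty A(\tau)\tau^{-p}\frac{d\tau}\tau<\infty$. For $A(x)=x^a$, $a\ge1$, the norm is $\langle h^a\rangle_Q^{1/a}$, and $A\in B_p$ exactly when $a<p$. Given Young functions $A,B$, put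
\[
\rho_A(u,Q)=\frac{\langle u\rangle_Q^{1/p}}{\langle u^{1/p}\rangle_{A,Q}},\qquad \rho_B(v,Q)=\frac{\langle v\rangle_Q^{1/p'}}{\langle v^{1/p'}\rangle_{B,Q}} .
\]
These ratios measure concentration. For $A(x)=x$ the ratio $\rho_A(u,Q)$ equals $1$ when $u$ is constant on $Q$, and it is close to $\lambda^{-1/p'}$ when $u$ equals $1$ on a portion $\lambda$ of $Q$ and is very small elsewhere. In Remark~\ref{rem:example}, with $B(x)=x$, one has $\alpha_{I_k}\ge\frac12$ and $\rho_B(v,I_k)\ge2^{(k-1)/2}/\ln(1+2^k)\to\infty$, so the product $\alpha_Q\rho_B(v,Q)$ detects what $\alpha_Q$ misses. For $A(x)=x^p$, which is not in $B_p$, the ratio is identically $1$ and detects nothing. Define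
\[
[u,v]_A=\sup_Q\alpha_Q\,\rho_A(u,Q),\qquad [v,u]_B=\sup_Q\alpha_Q\,\rho_B(v,Q),
\]
with suprema over all cubes. In \cite{Li} these constants are denoted $[u,v]_{A,q_0,p,r}$ and $[v,u]_{B,p_0',p',r'}$, with $r=1+s/t$, and $\alpha_Q$ appears as $\langle v\rangle_Q^{t}\langle u\rangle_Q^{t(r-1)}$ in the first and as $\langle u\rangle_Q^{s'}\langle v\rangle_Q^{s'(r'-1)}$ with $s'=\frac1{p'}-\frac1{p_0'}$ in the second. These agree with $\alpha_Q$ because $r-1=s/t$, $r'-1=t/s$ and $s'=s$.

\medskip
\noindent\textbf{Conjecture} (\cite{Li})\textbf{.} \emph{Let $A\in B_p$ and $B\in B_{p'}$. Then $\mathcal N\le C\big([u,v]_A+[v,u]_B\big)$, where $C$ may depend on $n,p_0,p,q_0,A,B,\eta$ but not on $w$, $\sigma$ or the particular family $\mathcal S$.}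
\medskip

Two facts make this a natural guess. With both ratios present on every cube, a short argument gives $\mathcal N\le C\sup_Q\alpha_Q\rho_A(u,Q)\rho_B(v,Q)$ (Remark~\ref{rem:joint}), and the form splits into two parts, each of which interacts with only one of the ratios (Section~\ref{sec:mainupper}). Moreover, the conjectured bound does hold when the ratios stay in a bounded number of dyadic ranges $[2^i,2^{i+1})$ (Remark~\ref{rem:layers}). What remains is the sum over the ranges, and this is where the conjecture fails.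

\subsection{Results}

\begin{theorem}\label{thm:counter}
For all $n$, all $1\le p_0<p<q_0\le\infty$ and all Young functions $A,B$ there are $c,C>0$ such that for all sufficiently large $Z_0$ there exist positive weights $w,\sigma$, locally bounded above and below, and a finite family of dyadic cubes, sparse with $\eta=\frac34$, for which
\[
[u,v]_A+[v,u]_B\le C,\qquad \mathcal N\ge cZ_0^{1/p'} .
\]
Hence the conjecture fails for every choice of $n,p_0,p,q_0,A,B$.
\end{theorem}

To measure what is missing, let $\varepsilon,\omega:(0,\infty)\to[1,\infty)$ be nondecreasing and put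
\[
[u,v]_{A;\varepsilon}=\sup_Q\alpha_Q\,\rho_A(u,Q)\,\varepsilon(\rho_A(u,Q)),\qquad [v,u]_{B;\omega}=\sup_Q\alpha_Q\,\rho_B(v,Q)\,\omega(\rho_B(v,Q)).
\]
The conjecture is the case $\varepsilon\equiv\omega\equiv1$ of the inequality
\begin{equation}\label{eq:main}
\mathcal N\le C\big([u,v]_{A;\varepsilon}+[v,u]_{B;\omega}\big),
\end{equation}
with $C$ independent of $w,\sigma,\mathcal S$ but allowed to depend on $\eta$. Call $\varepsilon$ \emph{regular} if there is $C_\varepsilon\ge1$ with $\varepsilon(\tau^2)\le C_\varepsilon\,\varepsilon(\tau)$ for $\tau\ge1$. Constants are regular, and so is $(1+\log^+\tau)^a$ for $a\ge0$, with $C_\varepsilon=2^a$.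

\begin{theorem}\label{thm:upper}
Let $A\in B_p$, $B\in B_{p'}$, and let $\varepsilon,\omega$ be nondecreasing with $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau<\infty$ and $\int_1^\infty\omega^{-p}\frac{d\tau}\tau<\infty$. Then \eqref{eq:main} holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\varepsilon,\omega$ be regular and let $A,B$ be any Young functions. If $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau=\infty$ or $\int_1^\infty\omega^{-p}\frac{d\tau}\tau=\infty$, then \eqref{eq:main} fails, already for $\eta=\frac34$.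
\end{theorem}

\begin{corollary}\label{cor:iff}
For regular $\varepsilon,\omega$ and $A\in B_p$, $B\in B_{p'}$, inequality \eqref{eq:main} holds if and only if both integrals converge. For $\varepsilon=(1+\log^+\tau)^a$ and $\omega=(1+\log^+\tau)^{a'}$ with $a,a'\ge0$, it holds if and only if $a>\frac1{p'}$ and $a'>\frac1p$.
\end{corollary}

The last statement follows because $\int_1^\infty(1+\log\tau)^{-b}\frac{d\tau}\tau$ converges exactly when $b>1$.

The problem has a symmetry: the exchange
\begin{equation}\label{eq:sym}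
(p_0,p,q_0,w,u,A,\varepsilon)\longleftrightarrow(q_0',p',p_0',\sigma,v,B,\omega)
\end{equation}
swaps $s$ with $t$ and $\varphi$ with $\psi$, preserves $\alpha_Q$ and $\mathcal N$, and swaps the two constants in \eqref{eq:main}.

We prove Theorem~\ref{thm:upper} first (Section~\ref{sec:upper}), because its proof loses at one identifiable step and so shows what a counterexample has to look like. Section~\ref{sec:model} designs the counterexample for the simplest exponents, and Section~\ref{sec:construction} carries out the construction that proves Theorems~\ref{thm:counter} and~\ref{thm:sharp}.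

\section{Young functions and regular functions}\label{sec:prelim}

For a Young function $A$ let $\tau_A=\sup\{x:A(x)\le1\}$. By continuity, $A(0)=0$ and $A(x)\to\infty$, we have $0<\tau_A<\infty$ and $A(\tau_A)=1$. The Luxemburg norm satisfies the triangle inequality: if $\langle A(h_1/\lambda_1)\rangle_Q\le1$ and $\langle A(h_2/\lambda_2)\rangle_Q\le1$, then $\frac{h_1+h_2}{\lambda_1+\lambda_2}$ is the convex combination of $h_1/\lambda_1$ and $h_2/\lambda_2$ with coefficients $\lambda_i/(\lambda_1+\lambda_2)$, so $\langle A(\frac{h_1+h_2}{\lambda_1+\lambda_2})\rangle_Q\le1$. Denote the ratios for the Young function $x\mapsto x$ by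
\[
\rho(u,Q)=\frac{\langle u\rangle_Q^{1/p}}{\langle u^{1/p}\rangle_Q},\qquad \rho(v,Q)=\frac{\langle v\rangle_Q^{1/p'}}{\langle v^{1/p'}\rangle_Q};
\]
both are at least $1$ by H\"older's inequality.

\begin{lemma}\label{lem:young}
\textup{(a)} For every Young function $A$, $\rho_A(u,Q)\le\tau_A\,\rho(u,Q)$.
\textup{(b)} If $A\in B_p$, there is an integer $i_0=i_0(A,p)$ with $\rho_A(u,Q)\ge2^{i_0}$ for all $u$ and $Q$.
The same statements hold for $B,v,p'$.
\end{lemma}

\begin{proof}
(a) If $\langle A(h/\lambda)\rangle_Q\le1$, Jensen's inequality gives $A(\langle h\rangle_Q/\lambda)\le1$, that is, $\langle h\rangle_Q\le\tau_A\lambda$. So $\langle h\rangle_Q\le\tau_A\langle h\rangle_{A,Q}$; take $h=u^{1/p}$.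

(b) For $\tau\ge\frac12$, monotonicity gives $A(\tau)\tau^{-p}\frac{1-2^{-p}}p\le\int_\tau^{2\tau}A(x)x^{-p-1}\,dx$, which is bounded since $A\in B_p$. Choose $a_1>0$ with $A(a_1)\le\frac12$. Then $A(\tau)\le\frac12$ for $\tau\le a_1$, and $A(\tau)\le A(\frac12)a_1^{-p}\tau^p$ for $a_1\le\tau\le\frac12$. So $A(\tau)\le\frac12+C_A\tau^p$ for all $\tau\ge0$. With $\lambda^p=2C_A\langle u\rangle_Q$ we get $\langle A(u^{1/p}/\lambda)\rangle_Q\le1$, hence $\rho_A(u,Q)\ge(2C_A)^{-1/p}$.
\end{proof}

Part (a) says that $A(x)=B(x)=x$ gives the strongest hypothesis in \eqref{eq:main}, up to constants. A counterexample for this choice is a counterexample for all $A,B$.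

\begin{remark}\label{rem:scope}
Our results concern the ratio $\rho_A(u,Q)$. Let $\bar A(y)=\sup_{x\ge0}(xy-A(x))\in[0,\infty]$ be the complementary function. Averaging $xy\le A(x)+\bar A(y)$ gives the generalized H\"older inequality $\langle u\rangle_Q\le2\langle u^{1/p}\rangle_{A,Q}\langle u^{1/p'}\rangle_{\bar A,Q}$, so $\rho_A(u,Q)\le2\langle u^{1/p'}\rangle_{\bar A,Q}/\langle u\rangle_Q^{1/p'}$. The right side is the classical Orlicz bump. Nothing is claimed here about the classical separated bump conjecture, whose hypothesis is stronger.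
\end{remark}

\begin{lemma}\label{lem:regular}
Let $\varepsilon$ be regular, $c_\varepsilon=\log_2C_\varepsilon$ and $\beta>1$.
\begin{itemize}
\item[(a)] $\varepsilon(\lambda\tau)\le C_\varepsilon\,\varepsilon(\lambda)\varepsilon(\tau)$ for $\lambda,\tau\ge1$. In particular, for each $\lambda>0$ there is $C$ with $\varepsilon(\lambda\tau)\le C\varepsilon(\tau)$ for $\tau\ge1$.
\item[(b)] $\varepsilon(\beta^{y'})\le C_\varepsilon(y'/y)^{c_\varepsilon}\varepsilon(\beta^y)$ for $1\le y\le y'$.
\item[(c)] $\varepsilon(\beta^y)\le C_\varepsilon\,\varepsilon(\beta)(1+y)^{c_\varepsilon}$ for $y\ge0$, and $\sup_{\tau\ge1}\varepsilon(\tau)/\tau<\infty$.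
\end{itemize}
\end{lemma}

\begin{proof}
(a) With $\mu=\max(\lambda,\tau)$, $\varepsilon(\lambda\tau)\le\varepsilon(\mu^2)\le C_\varepsilon\varepsilon(\mu)\le C_\varepsilon\varepsilon(\lambda)\varepsilon(\tau)$, since $\varepsilon\ge1$. For $\lambda<1$ the second claim is monotonicity.
(b) Let $i\ge0$ be the least integer with $y'\le2^iy$. If $i=0$ then $y'=y$. If $i\ge1$ then $2^i\le2y'/y$, and $\varepsilon(\beta^{y'})\le\varepsilon(\beta^{2^iy})\le C_\varepsilon^i\varepsilon(\beta^y)=(2^i)^{c_\varepsilon}\varepsilon(\beta^y)\le2^{c_\varepsilon}(y'/y)^{c_\varepsilon}\varepsilon(\beta^y)$.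
(c) Use (b) with the pair $1\le y$ if $y\ge1$, and monotonicity if $y\le1$. The last claim follows since $(1+y)^{c_\varepsilon}\beta^{-y}$ is bounded.
\end{proof}

\section{The bound with an extra factor}\label{sec:upper}

We prove Theorem~\ref{thm:upper}. Subfamilies of $\mathcal S$ are sparse with the same $\eta$, so by monotone convergence we may assume that $\mathcal S$ is finite. In this section $C$ depends only on $n,p_0,p,q_0,A,B,\varepsilon,\omega,\eta$.

We use two textbook facts about the maximal function of a finite family $\mathcal D$ of dyadic cubes with respect to a measure $d\mu=u\,dx$, defined by $\mathcal M h(x)=\max_{Q\in\mathcal D,\,Q\ni x}\mu(Q)^{-1}\int_Q|h|\,d\mu$ (and $0$ if no cube contains $x$). The set $\{\mathcal Mh>\lambda\}$ is the disjoint union of the maximal cubes of $\mathcal D$ on which the average exceeds $\lambda$, so $\mu\{\mathcal Mh>\lambda\}\le\lambda^{-1}\|h\|_{L^1(\mu)}$.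
\begin{itemize}
\item[(M1)] By interpolation with the bound $\|\mathcal Mh\|_\infty\le\|h\|_\infty$ (Marcinkiewicz), $\mathcal M$ is bounded on $L^a(\mu)$ for $1<a<\infty$, with a norm bound depending only on $a$.
\item[(M2)] (Kolmogorov's inequality.) For Lebesgue measure, cubes contained in a cube $R$, $h\ge0$ and $0<m<1$,
\[
\int_R(\mathcal Mh)^m\le\int_0^\infty m\lambda^{m-1}\min\big(1,\langle h\rangle_R/\lambda\big)|R|\,d\lambda=\frac{\langle h\rangle_R^m|R|}{1-m}.
\]
\end{itemize}

\subsection{What the Orlicz ratio buys}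

The obstacle in \eqref{eq:terms} is that $\sum_{Q\in\mathcal S,\,Q\subset F}u(Q)$ may be much larger than $u(F)$: sparseness refers to Lebesgue measure, and a concentrated $u$ is counted once for every cube that contains the place of concentration. Dividing by the ratio removes this overlap. Note that
\begin{equation}\label{eq:rhoid}
\rho_A(u,Q)^{-p}u(Q)=\langle u^{1/p}\rangle_{A,Q}^p|Q| .
\end{equation}

\begin{lemma}[Carleson estimate]\label{lem:carleson}
Let $A\in B_p$. For every dyadic cube $F$, $\ \sum_{R\in\mathcal S,\,R\subset F}\langle u^{1/p}\rangle_{A,R}^p|R|\le Cu(F)$.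
\end{lemma}

\begin{proof}
Let $h=u^{1/p}$ and let $\mathcal M_A(x)$ be the maximum of $\langle h\rangle_{A,R}$ over $R\in\mathcal S$ with $x\in R\subset F$. Fix $\lambda>0$ and let $h_2=h1_{\{h>\tau_A\lambda/2\}}$. Since $A(2(h-h_2)/\lambda)\le A(\tau_A)=1$, we have $\langle h-h_2\rangle_{A,R}\le\lambda/2$. Let $R_j$ be the maximal cubes with $\langle h\rangle_{A,R_j}>\lambda$. By the triangle inequality $\langle h_2\rangle_{A,R_j}>\lambda/2$, so $\langle A(2h_2/\lambda)\rangle_{R_j}>1$ by the definition of the norm. Summing over the disjoint $R_j$ and using $A(0)=0$,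
\[
|\{\mathcal M_A>\lambda\}|\le\int_{F\cap\{h>\tau_A\lambda/2\}}A(2h/\lambda)\,dx .
\]
Multiply by $p\lambda^{p-1}$, integrate, and substitute $\tau=2h(x)/\lambda$:
\[
\int_F\mathcal M_A^p\le\int_F\int_0^{2h/\tau_A}p\lambda^{p-1}A(2h/\lambda)\,d\lambda\,dx=p\,2^p\int_Fh^p\,dx\int_{\tau_A}^\infty\frac{A(\tau)}{\tau^{p+1}}\,d\tau\le Cu(F),
\]
where $A\in B_p$ makes the last integral finite. Finally $|R|\le\eta^{-1}|E_R|$ and $\langle h\rangle_{A,R}\le\mathcal M_A$ on $E_R$, so the sum is at most $\eta^{-1}\sum_R\int_{E_R}\mathcal M_A^p\le\eta^{-1}\int_F\mathcal M_A^p$.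
\end{proof}

To bring in $\varphi\in L^p(u)$ we freeze $\varphi_Q$ on large subfamilies. The \emph{principal cubes} $\mathcal F\subset\mathcal S$ of $\varphi$ are defined by generations: first the maximal cubes of $\mathcal S$; then, for each $F$ already chosen, the maximal $Q\in\mathcal S$, $Q\subset F$, with $\varphi_Q>2\varphi_F$. For $Q\in\mathcal S$ let $\pi_{\mathcal F}(Q)$ be the smallest $F\in\mathcal F$ containing $Q$. Then $\varphi_Q\le2\varphi_{\pi_{\mathcal F}(Q)}$, for otherwise $Q$ would lie in a principal cube strictly inside $\pi_{\mathcal F}(Q)$.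

\begin{lemma}\label{lem:principal}
We have $\sum_{F\in\mathcal F}\varphi_F^pu(F)\le C\|\varphi\|_{L^p(u)}^p$. If $A\in B_p$, also
\[
\sum_{R\in\mathcal S}\varphi_{\pi_{\mathcal F}(R)}^p\langle u^{1/p}\rangle_{A,R}^p|R|\le C\|\varphi\|_{L^p(u)}^p .
\]
\end{lemma}

\begin{proof}
The principal cubes containing a point $x$ form a chain, one cube per generation, along which $\varphi_F$ more than doubles at each step. So $\sum_{F\ni x}\varphi_F^p\le2\max_{F\ni x}\varphi_F^p\le2\big(\mathcal M(\varphi^{p_0})(x)\big)^{p/p_0}$, with $\mathcal M$ taken for $\mathcal S$ and $u\,dx$. Integrate against $u$ and apply (M1) with $a=p/p_0$; here $p>p_0$ is used. For the second claim, group the $R$ by $F=\pi_{\mathcal F}(R)$ and apply Lemma~\ref{lem:carleson} to each $F$.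
\end{proof}

In the same way $\psi\in L^{p'}(v)$ has principal cubes $\mathcal G$ with $\psi_Q\le2\psi_{\pi_{\mathcal G}(Q)}$, and the symmetric version of Lemma~\ref{lem:principal} holds because $p'>q_0'$, that is, $p<q_0$.

\begin{remark}\label{rem:joint}
Let $\Lambda=\sup_Q\alpha_Q\rho_A(u,Q)\rho_B(v,Q)$. By \eqref{eq:rhoid} each term of \eqref{eq:terms} is at most $\Lambda\cdot\varphi_Q\langle u^{1/p}\rangle_{A,Q}|Q|^{1/p}\cdot\psi_Q\langle v^{1/p'}\rangle_{B,Q}|Q|^{1/p'}$, so H\"older's inequality and Lemma~\ref{lem:principal} give $\mathcal N\le C\Lambda$ for $A\in B_p$, $B\in B_{p'}$.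
\end{remark}

\subsection{Families on which $\alpha_Q$ is almost constant}

With only the ratio of $u$ at hand, the factors $v(Q)^{1/p'}$ are not tamed. They can be summed over disjoint cubes, and the next lemma reduces to disjoint cubes at the price of fixing the size of $\alpha_Q$. The idea is that on such a family one may trade a small power of $\langle u\rangle_Q$ and $\langle v\rangle_Q$ for a power of the constant $\alpha_Q$; the total exponent drops below $1$, where (M2) applies.

\begin{lemma}\label{lem:level}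
Let $a>0$, let $\mathcal Q\subset\mathcal S$ satisfy $\alpha_Q\in(a/2,a]$ for $Q\in\mathcal Q$, and let $\mathcal R$ be the set of maximal cubes of $\mathcal Q$. Then
\[
\sum_{Q\in\mathcal Q}\alpha_Qu(Q)^{1/p}v(Q)^{1/p'}\le Ca\sum_{R\in\mathcal R}u(R)^{1/p}v(R)^{1/p'} .
\]
\end{lemma}

\begin{proof}
Fix $\nu>0$, depending only on the exponents, so small that $\xi=\frac1p-\nu s>0$ and $\zeta=\frac1{p'}-\nu t>0$. Then $m=\xi+\zeta=1-\nu\delta\in(0,1)$, and for every cube
\[
u(Q)^{1/p}v(Q)^{1/p'}=\alpha_Q^{\nu}\,\langle u\rangle_Q^\xi\langle v\rangle_Q^\zeta|Q| .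
\]
Fix $R\in\mathcal R$ and let $\mathcal M$ be the Lebesgue maximal function for the cubes of $\mathcal S$ inside $R$. Sparseness, H\"older's inequality with exponents $m/\xi$ and $m/\zeta$, and (M2) give
\[
\sum_{Q\in\mathcal S,\,Q\subset R}\langle u\rangle_Q^\xi\langle v\rangle_Q^\zeta|Q|\le\frac1\eta\int_R(\mathcal Mu)^\xi(\mathcal Mv)^\zeta\le\frac{\langle u\rangle_R^\xi\langle v\rangle_R^\zeta|R|}{\eta(1-m)}=\frac{\alpha_R^{-\nu}u(R)^{1/p}v(R)^{1/p'}}{\eta(1-m)} .
\]
For $Q\in\mathcal Q$ we have $\alpha_Q^{1+\nu}\le a^{1+\nu}$, and $\alpha_R^{-\nu}\le2^\nu a^{-\nu}$. So the cubes of $\mathcal Q$ inside $R$ contribute at most $Ca\,u(R)^{1/p}v(R)^{1/p'}$. Sum over $R$.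
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}\label{sec:mainupper}

Let $\Lambda_1=[u,v]_{A;\varepsilon}$ and $\Lambda_2=[v,u]_{B;\omega}$ be finite.

\emph{Splitting the form.} For $Q\in\mathcal S$ the cubes $\pi_{\mathcal F}(Q)$ and $\pi_{\mathcal G}(Q)$ both contain $Q$, so they are nested. Consider first the $Q$ with $\pi_{\mathcal G}(Q)\subset\pi_{\mathcal F}(Q)$, and let $\mathcal Q(G)$ be the set of those with $\pi_{\mathcal G}(Q)=G$. For $Q\in\mathcal Q(G)$ put $F(G)=\pi_{\mathcal F}(G)$. Since $\pi_{\mathcal F}(Q)\supset G$ we have $\pi_{\mathcal F}(Q)\supset F(G)$, and since $F(G)\supset Q$ we have $\pi_{\mathcal F}(Q)\subset F(G)$. So $\pi_{\mathcal F}(Q)=F(G)$, both frozen values depend only on $G$, and this part of \eqref{eq:terms} is at most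
\begin{equation}\label{eq:part}
4\sum_{G\in\mathcal G}\varphi_{F(G)}\psi_G\sum_{Q\in\mathcal Q(G)}\alpha_Qu(Q)^{1/p}v(Q)^{1/p'} .
\end{equation}
We want to extract $v(G)^{1/p'}$ from the inner sum, to be paired with $\psi_G$. Many $G$ may share the same $F(G)$, so what is left must be summable over all these $G$ against $u(F)$; this is the role of Lemma~\ref{lem:carleson}.

\emph{Layers.} Lemma~\ref{lem:level} needs $\alpha_Q$ fixed, and \eqref{eq:rhoid} needs $\rho_A$. We fix both. Let $\varepsilon_i=\varepsilon(2^i)$. For $i\ge i_0$, $l\ge0$ let $\mathcal Q_{i,l}(G)$ be the set of $Q\in\mathcal Q(G)$ with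
\[
\rho_A(u,Q)\in[2^i,2^{i+1}),\qquad \alpha_Q\in\big(\tfrac12a_{i,l},\,a_{i,l}\big],\qquad a_{i,l}=\Lambda_12^{-i-l}/\varepsilon_i .
\]
Every $Q$ has $\rho_A(u,Q)\ge2^{i_0}$ by Lemma~\ref{lem:young}(b), and $\rho_A(u,Q)\ge2^i$ implies $0<\alpha_Q\le\Lambda_12^{-i}/\varepsilon_i=a_{i,0}$ by the definition of $\Lambda_1$. So these sets exhaust $\mathcal Q(G)$. The index $l$ records how far $Q$ is from saturating the hypothesis and yields the gain $2^{-l}$; the index $i$ yields no such gain. Let $\mathcal R_{i,l}(G)$ be the maximal cubes of $\mathcal Q_{i,l}(G)$. They are disjoint subcubes of $G$, so $\sum_Rv(R)\le v(G)$. Lemma~\ref{lem:level} and H\"older's inequality over $R$ give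
\[
\sum_{Q\in\mathcal Q(G)}\alpha_Qu(Q)^{1/p}v(Q)^{1/p'}\le C\Lambda_1\,v(G)^{1/p'}\sum_{l\ge0}2^{-l}\sum_{i\ge i_0}\frac{\Theta_{i,l}(G)^{1/p}}{\varepsilon_i},\qquad\Theta_{i,l}(G)=\!\!\sum_{R\in\mathcal R_{i,l}(G)}\!\!2^{-ip}u(R).
\]

\emph{The sum over $i$.} The Carleson estimate controls $\sum_i\Theta_{i,l}$, an $\ell^p$ sum of the numbers $\Theta_{i,l}^{1/p}$, while an $\ell^1$ sum is required. The factor $\varepsilon_i$ bridges the gap through H\"older's inequality:
\begin{equation}\label{eq:loss}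
\sum_{i\ge i_0}\frac{\Theta_{i,l}(G)^{1/p}}{\varepsilon_i}\le E\Big(\sum_{i\ge i_0}\Theta_{i,l}(G)\Big)^{1/p},\qquad E=\Big(\sum_{i\ge i_0}\varepsilon_i^{-p'}\Big)^{1/p'} .
\end{equation}
Here $E<\infty$: for $i\ge1$, monotonicity gives $\varepsilon_i^{-p'}\ln2\le\int_{2^{i-1}}^{2^i}\varepsilon^{-p'}\frac{d\tau}\tau$, and the finitely many terms with $i_0\le i\le0$ are at most $1$.

\emph{The sum over $G$.} By H\"older's inequality over $G$ for each $l$, \eqref{eq:part} is at most
\[
C\Lambda_1E\sum_{l\ge0}2^{-l}\Big(\sum_G\sum_i\sum_{R\in\mathcal R_{i,l}(G)}\varphi_{F(G)}^p2^{-ip}u(R)\Big)^{1/p}\Big(\sum_G\psi_G^{p'}v(G)\Big)^{1/p'} .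
\]
For fixed $l$ each cube $R$ occurs at most once in the triple sum, since $G=\pi_{\mathcal G}(R)$ and $i$ is determined by $\rho_A(u,R)$. Also $F(G)=\pi_{\mathcal F}(R)$, and $2^{-ip}u(R)\le2^p\rho_A(u,R)^{-p}u(R)=2^p\langle u^{1/p}\rangle_{A,R}^p|R|$ by \eqref{eq:rhoid}. By Lemma~\ref{lem:principal} for $\varphi$ and for $\psi$, this part of the form is at most $C\Lambda_1\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}$.

The remaining cubes have $\pi_{\mathcal F}(Q)\subset\pi_{\mathcal G}(Q)$. Under the symmetry \eqref{eq:sym} they are among the cubes just treated; the argument now uses $B\in B_{p'}$ and $\sum_i\omega(2^i)^{-p}<\infty$, and gives the bound $C\Lambda_2\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}$. Hence $\mathcal N\le C(\Lambda_1+\Lambda_2)$. \qed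

\begin{remark}\label{rem:layers}
Suppose that the numbers $\rho_A(u,Q)$, $Q\in\mathcal S$, lie in at most $L$ of the ranges $[2^i,2^{i+1})$, and the same for $\rho_B(v,Q)$. The proof with $\varepsilon\equiv\omega\equiv1$ has at most $L$ terms in \eqref{eq:loss} and gives $\mathcal N\le C\big(L^{1/p'}[u,v]_A+L^{1/p}[v,u]_B\big)$. So a counterexample to the conjecture must use cubes on many ranges at once.
\end{remark}

The condition $B_p$ cannot simply be dropped from Theorem~\ref{thm:upper}: for $p=2$ and $A(x)=B(x)=x^2$ both ratios equal $1$, and Remark~\ref{rem:example} contradicts \eqref{eq:main} for all $\varepsilon,\omega$.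

\section{The counterexample for the simplest exponents}\label{sec:model}

This section explains the design; nothing in it is used in the proofs. Take $n=1$, $p_0=1$, $p=2$, $q_0=\infty$, $A(x)=B(x)=x$ and $\varepsilon\equiv\omega\equiv1$. The form is $\sum_Q\langle\varphi u\rangle_Q\langle\psi v\rangle_Q|Q|$, and the quantities to be kept bounded are
\[
\alpha_Q\rho(u,Q)=\frac{\langle u\rangle_Q\langle v\rangle_Q^{1/2}}{\langle u^{1/2}\rangle_Q},\qquad\alpha_Q\rho(v,Q)=\frac{\langle u\rangle_Q^{1/2}\langle v\rangle_Q}{\langle v^{1/2}\rangle_Q}.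
\]

\emph{One tower.} To have equality in $\sum_Rv(R)\le v(G)$ for every layer, all layers must see the same mass of $v$. This suggests a tower $T=K_0\subset K_1\subset\dots\subset K_N$ with $|K_k|=\beta^k$, $u=v=1$ on the core $T$, and a fixed share of the mass of $v$ on $T$, so that $\langle v\rangle_{K_k}\le C\beta^{-k}$. Let $h_k=\langle u\rangle_{K_k}$. Suppose that on a shell occupying at least $\frac34$ of $K_k$ the weights are constant, $u=x_k\beta^{-k}$ and $v=y_k\beta^{-k}$, so that the shell has masses at most $x_k$ and $y_k$. Bounding the denominators from below by the shell alone,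
\[
\alpha_{K_k}\rho(u,K_k)\le C\,h_kx_k^{-1/2},\qquad\alpha_{K_k}\rho(v,K_k)\le C\,h_k^{1/2}\beta^{-k/2}y_k^{-1/2}.
\]
The second quantity has exponential room: for $h_k\le1$ the choice $y_k=\beta^{-k/2}$ keeps it bounded and keeps $\sum y_k$ bounded. The first imposes $h_k\le x_k^{1/2}$. Test with $\varphi=1_{K_N}$ and $\psi=1_T$: level $k$ contributes $\langle u\rangle_{K_k}v(T)=h_k$. If $\|\varphi\|_{L^2(u)}^2$ counted only the core and the shells, the quotient in \eqref{eq:uv} would be at least $\sum_kh_k/(1+\sum_kx_k)^{1/2}$. With $Z$ active levels and $h_k=x_k^{1/2}$, the Cauchy--Schwarz inequality bounds this expression by $Z^{1/2}$, and $x_k=1/Z$, $h_k=Z^{-1/2}$ gives $(Z/2)^{1/2}$. This is the gap between $\ell^1$ and $\ell^2$ in \eqref{eq:loss}. The nominal ratio on level $k$, the square root of average over shell value, is $Z^{1/4}\beta^{k/2}$, so different levels occupy different ranges, as Remark~\ref{rem:layers} requires.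

\emph{The excess mass.} An average $h_k=Z^{-1/2}$ on $K_k$ needs mass $\beta^kZ^{-1/2}$, far more than the core and the shells provide. For a single tower the true quotient is about $Z^{1/2}/(\beta^NZ^{-1/2})^{1/2}$, which is tiny. The remedy is to recycle. Put the excess mass of level $k$ into a small pocket $P_k\subset K_k$, and fill the pocket with a rescaled copy of the whole structure; the quantities above do not change under dilations or under $u\to\lambda u$, $v\to\lambda^{-1}v$. Each copy keeps the same fraction $\chi>0$ of its $u$-mass outside its pockets, and since $\sum x_k$ is bounded, a fixed share of that lies on its core. After $g$ generations only the fraction $(1-\chi)^g$ of the total mass is still in pockets. The number $\chi$ is extremely small, but $g$ is free. For $g$ large the cores carry a fixed share of the mass of $u$ on the root interval $J_0$. Test with $\varphi=1_{J_0}$ and $\psi=\sum_T(u(T)/v(T))^{1/2}1_T$. If $u=u_T$ and $v=1/u_T$ on $T$, an active level contributes at least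 $u_TZ^{-1/2}(u(T)v(T))^{1/2}=Z^{-1/2}u(T)$. With $\Sigma=\sum_Tu(T)$ the form is at least $Z^{1/2}\Sigma$, the norms are $u(J_0)^{1/2}$ and $\Sigma^{1/2}$, and the quotient is at least $Z^{1/2}(\Sigma/u(J_0))^{1/2}\ge cZ^{1/2}$.

\emph{What remains.} The suprema run over all intervals, and three transitions must be arranged.
\begin{itemize}
\item The core alone forces $h_k\ge\beta^{-k}$, so $h_k\le x_k^{1/2}$ forces $x_k\ge\beta^{-2k}$, which excludes $x_k=1/Z$ for small $k$. The levels $k\le M$ are therefore inactive: they receive no excess mass, and $x_k$ descends geometrically from $1$ to $1/Z$.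
\item The pocket $P_k$ is the top level $N$ of the next tower, where the quotient of shell value and average is $\beta^{N-k}$ times smaller than on level $k$. We lead from $K_k$ to $P_k$ through a corridor of nested intervals that imitate the levels $k+1,\dots,N$, so that adjacent intervals have comparable data. The corridor also makes $P_k$ short, which keeps the $v$-mass of the pockets summable.
\item The weights must be extended outside the root.
\end{itemize}

\section{The construction}\label{sec:construction}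

\subsection{Reduction to the line and to plain averages}

\begin{proposition}\label{prop:main}
Let $n=1$, let $\varepsilon,\omega$ be regular and $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau=\infty$. There are $c,C>0$, depending only on $p_0,p,q_0,\varepsilon,\omega$, such that for all sufficiently large $Z_0$ there exist positive functions $u,v$ on $\mathbb R$ that take finitely many values on each bounded set, a finite family $\mathcal S$ of dyadic subintervals of $[0,1)$, sparse with $\eta=\frac34$, and nonzero bounded $\varphi,\psi\ge0$ supported in $[0,1)$, with the following properties.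
\begin{itemize}
\item[(a)] $\alpha_Q\rho(u,Q)\varepsilon(\rho(u,Q))\le C$ and $\alpha_Q\rho(v,Q)\omega(\rho(v,Q))\le C$ for every bounded interval $Q$.
\item[(b)] The left side of \eqref{eq:uv} is at least $cZ_0^{1/p'}\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:counter} and \ref{thm:sharp} from Proposition~\ref{prop:main}]
By \eqref{eq:sym} we may assume in Theorem~\ref{thm:sharp} that the integral of $\varepsilon^{-p'}$ diverges; for Theorem~\ref{thm:counter} take $\varepsilon\equiv\omega\equiv1$. On $\mathbb R^n$, write $x=(x_1,x')$ and use $u(x_1)$, $v(x_1)$. The weights $w=u^{1-p/p_0}$ and $\sigma=v^{1-p'/q_0'}$ are locally bounded above and below. The average of a function of $x_1$ over a cube is its average over the first side, so (a) holds for all cubes. By Lemma~\ref{lem:young}(a), monotonicity and Lemma~\ref{lem:regular}(a), $\rho_A\varepsilon(\rho_A)\le\tau_A\rho\,\varepsilon(\tau_A\rho)\le C\rho\,\varepsilon(\rho)$ for $\rho_A=\rho_A(u,Q)$,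 $\rho=\rho(u,Q)$, and the same for $v,B,\omega$. So $[u,v]_{A;\varepsilon}+[v,u]_{B;\omega}\le C$, independently of $Z_0$.

Take the cubes $I\times I'$ with $I\in\mathcal S$ and $I'\subset[0,1)^{n-1}$ dyadic of side $|I|$. The sets $E_I\times I'$ are pairwise disjoint and occupy the portion $\frac34$, so this finite family is sparse with $\eta=\frac34$. Test with $\varphi(x_1)1_{[0,1)^{n-1}}(x')$ and $\psi(x_1)1_{[0,1)^{n-1}}(x')$. The norms equal the one-dimensional norms, the averages over $I\times I'$ equal those over $I$, and for fixed $I$ the measures $|I\times I'|$ add up to $|I|$. So (b) gives $\mathcal N\ge cZ_0^{1/p'}$, which is unbounded as $Z_0\to\infty$.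
\end{proof}

From now on $n=1$ and $\varepsilon,\omega$ are as in Proposition~\ref{prop:main}. Put $\theta=p_0/q_0\in[0,1)$ and note
\begin{equation}\label{eq:ident}
1-\theta=p_0\delta,\qquad t+\theta s=\frac{1-\theta}p=\frac{p_0\delta}p,\qquad\frac\theta{p_0}=\frac1{q_0}.
\end{equation}
Fix a power of two $\beta$ with $\beta^{1-\theta}\ge8$; then $\beta\ge8$. The letters $C,c$ denote positive constants that depend only on $p_0,p,q_0,\varepsilon,\omega$, and ``$Z_0$ large'' means above a threshold of the same kind. Intervals are half-open, $[a,b)$, which is no restriction for averages. The \emph{$i$-th part} of an interval is the $i$-th from the left of its $\beta$ equal parts.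

\subsection{From a tree of intervals to all intervals}

The weights will be piecewise constant along a tree of intervals. The next lemma reduces property (a) to three checks on the tree, and these checks dictate the construction.

Call a collection $\mathcal T$ of intervals, the \emph{nodes}, an \emph{admissible tree} if any two nodes are nested or disjoint, each node contains finitely many nodes, every bounded interval lies in some node, and the \emph{children} of a node $K$, that is, the maximal nodes strictly inside $K$, are among the third and the sixth part of $K$. The \emph{shell} $\mathrm{sh}(K)$ is $K$ minus its children. Every point lies in a smallest node, so the shells partition $\mathbb R$. Suppose each node carries positive numbers $\hat u_K,\hat v_K$ (nominal averages) and $d_K,b_K$ (shell values), let $u=d_K$ and $v=b_K$ on $\mathrm{sh}(K)$, and put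
\[
\hat\alpha_K=\hat u_K^s\hat v_K^t,\qquad\hat\rho^{\,u}_K=(\hat u_K/d_K)^{1/p},\qquad\hat\rho^{\,v}_K=(\hat v_K/b_K)^{1/p'} .
\]

\begin{lemma}\label{lem:tree}
Assume that for all nodes $K$:
\begin{itemize}
\item[(T1)] $d_K\le\hat u_K$, $b_K\le\hat v_K$, $\langle u\rangle_K\le C\hat u_K$, $\langle v\rangle_K\le C\hat v_K$;
\item[(T2)] $\hat u_{K'}\le C\hat u_K$, $\hat v_{K'}\le C\hat v_K$, $d_{K'}\ge c\,d_K$, $b_{K'}\ge c\,b_K$ for every child $K'$ of $K$;
\item[(T3)] $\hat\alpha_K\hat\rho^{\,u}_K\,\varepsilon(\hat\rho^{\,u}_K)\le C$ and $\hat\alpha_K\hat\rho^{\,v}_K\,\omega(\hat\rho^{\,v}_K)\le C$.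
\end{itemize}
Then property \textup{(a)} of Proposition~\ref{prop:main} holds.
\end{lemma}

\begin{proof}
Let $K$ be the smallest node containing $Q$. Then $Q$ is the disjoint union of $Q\cap\mathrm{sh}(K)$ and the nonempty sets $I=Q\cap K'$, $K'$ a child of $K$. As $Q\not\subset K'$, such an $I$ is an interval that shares an endpoint with $K'$. Since $\beta\ge8$, the third and the sixth part of $K'$ are at distance at least $2|K'|/\beta$ from both endpoints of $K'$. So the points of $I$ within distance $2|K'|/\beta$ of the shared endpoint lie in $\mathrm{sh}(K')$. Two consequences follow. First, $|I\cap\mathrm{sh}(K')|\ge\min(|I|,2|K'|/\beta)\ge\frac2\beta|I|$. Second, $\langle u\rangle_I\le C\hat u_{K'}$: if $|I|\le2|K'|/\beta$, then $u=d_{K'}\le\hat u_{K'}$ a.e.\ on $I$, and otherwise $\langle u\rangle_I\le\frac\beta2\langle u\rangle_{K'}\le C\hat u_{K'}$ by (T1). The same holds for $v$.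

By (T2), and $u=d_K\le\hat u_K$ on $Q\cap\mathrm{sh}(K)$, every piece of $Q$ has $u$-average at most $C\hat u_K$. So $\langle u\rangle_Q\le C\hat u_K$, and in the same way $\langle v\rangle_Q\le C\hat v_K$. By (T2) again, $u\ge c\,d_K$ and $v\ge c\,b_K$ on the union of $Q\cap\mathrm{sh}(K)$ and the sets $I\cap\mathrm{sh}(K')$, which has measure at least $\frac2\beta|Q|$. So $\langle u^{1/p}\rangle_Q\ge c\,d_K^{1/p}$ and $\langle v^{1/p'}\rangle_Q\ge c\,b_K^{1/p'}$. Hence $\alpha_Q\le C\hat\alpha_K$, $\rho(u,Q)\le C\hat\rho^{\,u}_K$ and $\rho(v,Q)\le C\hat\rho^{\,v}_K$. Since $\hat\rho^{\,u}_K,\hat\rho^{\,v}_K\ge1$, Lemma~\ref{lem:regular}(a) and (T3) finish the proof.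
\end{proof}

\subsection{Parameters}\label{sec:param}

On level $k$ of a tower the nominal ratio will be at most $\beta^k$, so the price to pay is $\varepsilon(\beta^k)$. We replace this sequence by a comparable one whose consecutive quotients tend to $1$. For $k\ge1$ let
\[
e_k=\sup_{j\ge k}(k/j)^{c_\varepsilon}\varepsilon(\beta^j),\qquad c_\varepsilon=\log_2C_\varepsilon .
\]

\begin{lemma}\label{lem:e}
For $k\ge1$: $\ 1\le\varepsilon(\beta^k)\le e_k\le C_\varepsilon\varepsilon(\beta^k)\le Ck^C$, $\ 1\le e_{k+1}/e_k\le(\frac{k+1}k)^{c_\varepsilon}$, and $\sum_ke_k^{-p'}=\infty$.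
\end{lemma}

\begin{proof}
The first chain is the term $j=k$ and Lemma~\ref{lem:regular}(b),(c). The terms of $e_k$ with $j\ge k+1$ do not decrease when $k$ is replaced by $k+1$, and the term $j=k$ is $\varepsilon(\beta^k)\le\varepsilon(\beta^{k+1})\le e_{k+1}$; so $e_k\le e_{k+1}$. Also $e_{k+1}=(\frac{k+1}k)^{c_\varepsilon}\sup_{j\ge k+1}(k/j)^{c_\varepsilon}\varepsilon(\beta^j)\le(\frac{k+1}k)^{c_\varepsilon}e_k$. Finally $\infty=\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau\le\ln\beta\sum_{k\ge0}\varepsilon(\beta^k)^{-p'}$ and $e_k^{-p'}\ge C_\varepsilon^{-p'}\varepsilon(\beta^k)^{-p'}$.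
\end{proof}

The optimization of Section~\ref{sec:model} generalizes as follows. We write the $u$-average on an active level as $u_T\beta^{-k\theta}/D_k$, where $u_T$ is the value on the core; the power $\beta^{-k\theta}$ is chosen so that the level contributes $D_k^{-1/p_0}u(T)$ to the form, with no power of $\beta$ left (Section~\ref{sec:lower}). If the shell value is $x_ku_T\beta^{-k}$, then $\hat\alpha\hat\rho^{\,u}=D_k^{-1/p_0}x_k^{-1/p}$ (Section~\ref{sec:verify}), and (T3) allows $D_k^{-1/p_0}=x_k^{1/p}/e_k$. Under $\sum x_k=1$, H\"older's inequality gives $\sum x_k^{1/p}/e_k\le Z^{1/p'}$ with $Z=\sum e_k^{-p'}$, with equality for $x_k=e_k^{-p'}/Z$, and then $D_k^{1/p_0}=e_kx_k^{-1/p}=e_k^{p'}Z^{1/p}$.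

Accordingly, given $Z_0\ge1$, let $M=\lceil Z_0\rceil$ and let $N>M$ be the first index for which $Z=\sum_{M<k\le N}e_k^{-p'}\ge Z_0$. It exists because the series diverges, and $Z<Z_0+1\le M+1$ because the terms are at most $1$. For $M<k\le N$ let
\[
x_k=\frac{e_k^{-p'}}Z,\qquad D_k=\big(e_k^{p'}Z^{1/p}\big)^{p_0}\ge1,\qquad\gamma_k=x_kD_k\beta^{-k(1-\theta)},\qquad a_k=\beta^{-kp_0\delta/p}D_k^{-s}.
\]
On level $k$, $\gamma_k$ will be the quotient $d/\hat u$ and $a_k$ the value of $\hat\alpha$. Put $\kappa_u=p\delta/2$ and $\kappa_v=p'p_0\delta/(2p)$, and let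
\[
x_k=\max(\beta^{-\kappa_uk},x_{M+1})\quad(0\le k\le M),\qquad y_k=\beta^{-\kappa_vk}\quad(k\ge0).
\]
The exponents $\kappa_u,\kappa_v$ make the ratios $x_k^{-1/p}$ and $y_k^{-1/p'}$ use up half of the exponential decay of $\hat\alpha$. In the setting of Section~\ref{sec:model}, $e_k=1$, $Z=M$, $N=2M$, $D_k=Z^{1/2}$, $\gamma_k=Z^{-1/2}\beta^{-k}$, $a_k=\beta^{-k/2}Z^{-1/4}$, $\kappa_u=1$ and $\kappa_v=\frac12$.

\begin{lemma}\label{lem:param}
For $Z_0$ large:
\begin{itemize}
\item[(P1)] $1\le D_{k+1}/D_k\le2$, $\ \gamma_{k+1}\ge\beta^{-1}\gamma_k$ and $c\,a_k\le a_{k+1}\le a_k$ for $M<k<N$;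
\item[(P2)] $x_0=1$, $x_k$ is nonincreasing on $0\le k\le N$, and $\sum_{0\le k\le N}x_k\le C$;
\item[(P3)] $\big(1+\sum_{1\le k\le M}x_k\big)D_{M+1}\le\frac14\beta^{(M+1)(1-\theta)}$ and $D_{M+1}\le\beta^{M(1-\theta)-\theta}$;
\item[(P4)] $\sum_{M<k\le N}\gamma_k\le\frac14$;
\item[(P5)] $\gamma_k^{-1/p}\le\beta^k$ for $M<k\le N$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) $D_{k+1}/D_k=(e_{k+1}/e_k)^{p'p_0}$ lies in $[1,(\frac{M+2}{M+1})^{c_\varepsilon p'p_0}]\subset[1,2]$ for $M$ large. The product $x_kD_k=e_k^{p'(p_0-1)}Z^{p_0/p-1}$ is nondecreasing because $p_0\ge1$, so $\gamma_{k+1}/\gamma_k\ge\beta^{-(1-\theta)}\ge\beta^{-1}$. And $a_{k+1}/a_k=\beta^{-p_0\delta/p}(D_k/D_{k+1})^s\in[\beta^{-p_0\delta/p}2^{-s},1]$.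

(P2) $x_{M+1}\le1/Z\le1$ gives $x_0=1$. The sequence is nonincreasing on $0\le k\le M$, satisfies $x_M\ge x_{M+1}$, and is nonincreasing for $k>M$ since $e_k$ is nondecreasing. Further $\sum_{k>M}x_k=1$ and $\sum_{k\le M}x_k\le\sum_{k\ge0}\beta^{-\kappa_uk}+(M+1)/Z$, where $(M+1)/Z\le(Z_0+2)/Z_0\le3$.

(P3) By Lemma~\ref{lem:e}, $Z<M+1$ and (P2), both left sides are at most $CM^C$, while the right sides grow exponentially in $M$ since $\theta<1$.

(P4) Since $p_0<p$ and $Z\ge1$, $x_kD_k\le e_k^{p'(p_0-1)}\le Ck^C$. So the sum is at most the tail $\sum_{k>M}Ck^C\beta^{-k(1-\theta)}$ of a convergent series.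

(P5) $x_kD_k\ge Z^{p_0/p-1}\ge Z^{-1}$, and $Z\le M+1\le k\le\beta^{k(p-1)}$ for $M$ large, since $p>1$. So $\gamma_k^{-1}\le Z\beta^{k(1-\theta)}\le\beta^{kp}$.
\end{proof}

Regularity of $\varepsilon$ enters here through the slow variation in (P1) and the polynomial growth in (P3) and (P4).

\subsection{Blocks}\label{sec:blocks}

For $M<j\le N$, say that a node $K$ has \emph{type $j$} if
\begin{equation}\label{eq:type}
\hat u_K^s\hat v_K^t=a_j,\qquad d_K=\gamma_j\hat u_K,\qquad b_K=y_j\hat v_K .
\end{equation}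
The type and $\hat u_K$ determine all data, with $\hat v_K=(a_j\hat u_K^{-s})^{1/t}$. We define, recursively in $g\ge0$, a \emph{block of generation $g$} on an interval $J$ with prescribed mass $U>0$. It is a finite tree with top node $J$, and it will satisfy $u(J)=U$.

\emph{Generation $0$.} The only node is $J$, with $d_J=\hat u_J=U/|J|$ and $b_J=\hat v_J=(a_N\hat u_J^{-s})^{1/t}$.

\emph{Generation $g\ge1$: the nodes} (Figure~\ref{fig:block}). The \emph{tower} is $J=K_N\supset K_{N-1}\supset\dots\supset K_0=T$, where $K_{k-1}$ is the third part of $K_k$; so $|K_k|=\beta^k|T|$, and the \emph{core} $T$ has no children. For $M<k<N$ the \emph{corridor} $W_{k,k+1}\supset\dots\supset W_{k,N}$ starts with the sixth part $W_{k,k+1}$ of $K_k$, continues with $W_{k,j+1}$ the third part of $W_{k,j}$, and ends with the \emph{pocket} $P_k$, the third part of $W_{k,N}$. The pocket $P_N$ is the sixth part of $K_N$. With the convention $W_{k,k}=K_k$, the parent of $P_k$ is $W_{k,N}$ for all $M<k\le N$, and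
\[
|W_{k,j}|=\beta^{-(j-k)}|K_k|\quad(k\le j\le N),\qquad|P_k|=\beta^{-(N+1-k)}|K_k| .
\]
Each pocket carries a block of generation $g-1$ and is the top node of that block.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1cm]
\fill[gray!30] (0,0) rectangle (8,0.5);
\fill[gray!30] (0,-1.5) rectangle (8,-1);
\fill[gray!30] (0,-3) rectangle (8,-2.5);
\fill[white] (2,0) rectangle (3,0.5);
\fill[white] (5,0) rectangle (6,0.5);
\fill[white] (2,-1.5) rectangle (3,-1);
\fill[white] (2,-3) rectangle (3,-2.5);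
\foreach \x in {0,...,7} {
\draw (\x,0) rectangle +(1,0.5);
\draw (\x,-1.5) rectangle +(1,0.5);
\draw (\x,-3) rectangle +(1,0.5);
}
\node[left] at (0,0.25) {$K_k$};
\node[left] at (0,-1.25) {$W_{k,k+1}$};
\node[left] at (0,-2.75) {$W_{k,N}$};
\node at (2.5,0.25) {\small $K_{k-1}$};
\node at (5.5,0.25) {\small $W_{k,k+1}$};
\node at (2.5,-1.25) {\small $W_{k,N}$};
\node at (2.5,-2.75) {\small $P_k$};
\draw[dashed] (5,0) -- (0,-1);
\draw[dashed] (6,0) -- (8,-1);
\draw[dashed] (2,-1.5) -- (0,-2.5);
\draw[dashed] (3,-1.5) -- (8,-2.5);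
\end{tikzpicture}
\caption{An active level $K_k$ of a tower, for $\beta=8$ and $N=k+2$. Each row magnifies a white part of the row above. The weights are constant on the gray shell of each row. The third part $K_{k-1}$ of $K_k$ continues the tower; the sixth part begins the corridor $W_{k,k+1}\supset W_{k,N}$, which leads to the pocket $P_k$ holding a block of the preceding generation.}\label{fig:block}
\end{figure}

\emph{Generation $g\ge1$: the data.} Let $u_T=D_N\beta^{N\theta}U/|J|$ and $v_T=u_T^{-s/t}$, so that $u_T^sv_T^t=1$. On $K_k$, $0\le k\le N$, the data are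
\[
\hat u_k=\begin{cases}u_T\beta^{-k},&0\le k\le M,\\ u_T\beta^{-k\theta}/D_k,&M<k\le N,\end{cases}\qquad\hat v_k=v_T\beta^{-k},\qquad d_k=x_ku_T\beta^{-k},\qquad b_k=y_k\hat v_k .
\]
Thus $u=u_T$ and $v=v_T$ on $T$, and $\hat u_N=U/|J|$. For $k>M$ the node $K_k$ has type $k$: indeed $\gamma_k\hat u_k=x_ku_T\beta^{-k(1-\theta)-k\theta}=d_k$, and $\hat u_k^s\hat v_k^t=\beta^{-k(t+\theta s)}D_k^{-s}=a_k$ by \eqref{eq:ident}. The node $W_{k,j}$, $k<j\le N$, is given type $j$ and $\hat u_{W_{k,j}}=\beta^{j-k}\hat u_k$, since it will hold almost all the mass of $K_k$ on a $\beta^{j-k}$ times shorter interval. We record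
\begin{equation}\label{eq:masses}
d_k|K_k|=x_ku(T),\qquad\hat v_k|K_k|=v(T),\qquad\hat u_{W_{k,j}}|W_{k,j}|=\hat u_k|K_k|=u(T)\frac{\beta^{k(1-\theta)}}{D_k},
\end{equation}
the first two for $0\le k\le N$ and the last for $M<k\le j\le N$.

\emph{Generation $g\ge1$: the masses of the pockets.} Let $m_M=u(K_M)=u(T)+\sum_{1\le j\le M}d_j|\mathrm{sh}(K_j)|$ and $m_k=\hat u_k|K_k|$ for $M<k\le N$. The block on $P_k$ is given the mass that makes $u(K_k)=m_k$:
\[
U_k=m_k-m_{k-1}-\sum_{k\le j\le N}d_{W_{k,j}}|\mathrm{sh}(W_{k,j})| .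
\]

\begin{lemma}\label{lem:mass}
For $M<k\le N$ we have $\frac12m_k\le U_k\le m_k$ and $u(K_k)=m_k$; in particular $u(J)=U$. Moreover
\begin{equation}\label{eq:pocket}
\tfrac12\beta\,\hat u_{W_{k,N}}\le\hat u_{P_k}\le\beta\,\hat u_{W_{k,N}},\qquad\hat u_{P_k}^s\hat v_{P_k}^t=a_N .
\end{equation}
\end{lemma}

\begin{proof}
For $k\ge M+2$, \eqref{eq:masses}, (P1) and $\beta^{1-\theta}\ge8$ give $m_{k-1}/m_k=\beta^{-(1-\theta)}D_k/D_{k-1}\le\frac14$. For $k=M+1$, $m_M\le u(T)(1+\sum_{1\le j\le M}x_j)\le\frac14u(T)\beta^{(M+1)(1-\theta)}/D_{M+1}=\frac14m_{M+1}$ by (P3). By \eqref{eq:type} and \eqref{eq:masses}, $d_{W_{k,j}}|W_{k,j}|=\gamma_jm_k$, so the shells take at most $\frac14m_k$ by (P4). This proves the bounds for $U_k$; in particular $U_k>0$ and the recursion is well defined. Induction on $g$ gives $u(P_k)=U_k$, and since $K_k$ is the disjoint union of $K_{k-1}$, the shells of $W_{k,j}$ ($k\le j\le N$) and $P_k$, induction on $k$ gives $u(K_k)=m_k$. In every generation the top node has $\hat u=U/|J|$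 and $\hat\alpha=a_N$. So $\hat u_{P_k}=U_k/|P_k|$, and $m_k/|P_k|=\beta\,m_k/|W_{k,N}|=\beta\,\hat u_{W_{k,N}}$.
\end{proof}

\emph{The whole line.} Let the root $J_0=[0,1)$ carry a block of generation $g_*\ge1$ and mass $1$; the number $g_*$ is chosen in Section~\ref{sec:lower}, and no constant will depend on it. Let $\hat u_N,\hat v_N,d_N,b_N$ be the data of $J_0=:K_N$. For $i\ge1$ let $K_{N+i}$ be the interval whose third part, and only child, is $K_{N+i-1}$, with data
\[
\hat u=\hat u_N\beta^{-i},\qquad\hat v=\hat v_N\beta^{-i},\qquad d=d_N\beta^{-i(1+\kappa_u)},\qquad b=b_N\beta^{-i(1+\kappa_v)} .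
\]
We call these the \emph{outer nodes}. At each step the interval grows by twice its length on the left and by $\beta-3\ge5$ times its length on the right, so every bounded interval lies in an outer node. The nodes form an admissible tree, and $u,v$ take finitely many positive values on each bounded set.

\subsection{Verification of (T1)--(T3)}\label{sec:verify}

\emph{Monotonicity along a corridor.} Passing from $W_{k,j}$ to $W_{k,j+1}$ ($k\le j<N$) multiplies $\hat u$ by $\beta$ and $\hat v$ by $(a_{j+1}/a_j)^{1/t}\beta^{-s/t}\in[c,1]$, by (P1). Passing from $W_{k,N}$ to $P_k$ keeps $\hat\alpha=a_N$ and multiplies $\hat u$ by a factor in $[1,\beta]$, by \eqref{eq:pocket}, hence $\hat v$ by a factor in $[\beta^{-s/t},1]$. Therefore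
\begin{equation}\label{eq:vmono}
\hat v_{P_k}\le\hat v_{W_{k,N}}\le\dots\le\hat v_{W_{k,k}}=\hat v_k .
\end{equation}

\emph{(T1), shell values and $u$.} The quotients $d/\hat u$ are $x_k$ ($k\le M$), $\gamma_j$, $1$ or $\gamma_N\beta^{-i\kappa_u}$, and the quotients $b/\hat v$ are $y_k$, $1$ or $y_N\beta^{-i\kappa_v}$; all are at most $1$ by (P2) and (P4). For $k\le M$, $u(K_k)\le u(T)(1+\sum_{1\le j\le k}x_j)\le Cu(T)=C\hat u_k|K_k|$. For $k>M$, $u(W_{k,j})\le u(K_k)=\hat u_{W_{k,j}}|W_{k,j}|$ for $k\le j\le N$, by Lemma~\ref{lem:mass} and \eqref{eq:masses}. In generation $0$, $u=\hat u$. For an outer node, the shell of $K_{N+l}$ has mass at most $d_N\beta^{-l\kappa_u}|J_0|\le\beta^{-l\kappa_u}u(J_0)$, so $u(K_{N+i})\le Cu(J_0)=C\hat u_{K_{N+i}}|K_{N+i}|$.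

\emph{(T1), averages of $v$.} The mass of $v$ was not prescribed, and the pockets feed into it recursively, so the constant must be shown not to grow with the generation. Let $C_0=1+2\sum_{j\ge1}y_j$ and $C_2=\frac76C_0$. We show by induction on $g$ that $v(J)\le C_2\hat v_J|J|$ for every block. Generation $0$ has $v(J)=\hat v_J|J|$. For $g\ge1$ and $0\le k\le N$, the node $K_k$ is the union of $T$, the shells of $K_j$ ($1\le j\le k$) and, for $M<j\le k$, the shells of $W_{j,i}$ ($j<i\le N$) and the pocket $P_j$. By \eqref{eq:masses}, \eqref{eq:vmono}, $y_i\le y_j$ and the induction hypothesis,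
\[
v(\mathrm{sh}(K_j))\le y_jv(T),\qquad v(\mathrm{sh}(W_{j,i}))\le y_j\beta^{-(i-j)}v(T),\qquad v(P_j)\le C_2\beta^{-(N+1-j)}v(T).
\]
Since $\sum_{l\ge1}\beta^{-l}\le\frac17$, summing gives
\[
v(K_k)\le\Big(1+\tfrac87\sum_{j\ge1}y_j+\tfrac17C_2\Big)v(T)\le\big(C_0+\tfrac16C_0\big)v(T)=C_2\hat v_k|K_k| .
\]
The case $k=N$ closes the induction. For $k<j\le N$, \eqref{eq:vmono} gives
\[
v(W_{k,j})\le\sum_{j\le i\le N}\hat v_{W_{k,i}}|W_{k,i}|+C_2\hat v_{P_k}|P_k|\le\big(\tfrac87+C_2\big)\hat v_{W_{k,j}}|W_{k,j}| .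
\]
For outer nodes, $v(K_{N+i})\le\hat v_N|J_0|\big(C_2+\sum_{l\ge1}\beta^{-l\kappa_v}\big)$ and $\hat v_N|J_0|=\hat v_{K_{N+i}}|K_{N+i}|$.

\emph{(T2).} There are four kinds of parent--child pairs.
\begin{itemize}
\item $K_{k-1}\subset K_k$, $1\le k\le N$. Here $\hat v_{k-1}=\beta\hat v_k$, and $d_{k-1}\ge d_k$, $b_{k-1}\ge b_k$ because $x_k,y_k$ are nonincreasing. For $k\le M$, $\hat u_{k-1}=\beta\hat u_k$. For $k\ge M+2$, $\hat u_{k-1}=\beta^\theta(D_k/D_{k-1})\hat u_k\le2\beta\hat u_k$. For $k=M+1$, $\hat u_M/\hat u_{M+1}=D_{M+1}\beta^{-M+(M+1)\theta}\le1$ by the second part of (P3).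
\item $W_{k,j+1}\subset W_{k,j}$, $k\le j<N$. The factors for $\hat u,\hat v$ were found above. The value $d$ is multiplied by $\beta\gamma_{j+1}/\gamma_j\ge1$, by (P1), and $b$ by at least $c\,y_{j+1}/y_j=c\beta^{-\kappa_v}$.
\item $P_k\subset W_{k,N}$. The factors for $\hat u,\hat v$ were found above. The parent has type $N$. If $P_k$ carries a block of generation at least $1$, it has type $N$ too, so $d$ and $b$ change by the same factors as $\hat u$ and $\hat v$, which are at least $1$ and $\beta^{-s/t}$. In generation $0$, $d=\hat u\ge\gamma_N\hat u$ and $b=\hat v\ge y_N\hat v$, so the same lower bounds hold. This case is the reason for the corridor: parent and child must have the same type.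
\item $K_{N+i-1}\subset K_{N+i}$. The child's $\hat u,\hat v,d,b$ are $\beta,\beta,\beta^{1+\kappa_u},\beta^{1+\kappa_v}$ times the parent's.
\end{itemize}

\emph{(T3).} Recall from Lemma~\ref{lem:regular}(c) that $\varepsilon(\tau)/\tau\le C$ and $\omega(\tau)/\tau\le C$ for $\tau\ge1$.
\begin{itemize}
\item Generation $0$: $\hat\alpha=a_N\le1$ and both ratios equal $1$, so the products are at most $\varepsilon(1)$ and $\omega(1)$.
\item $K_k$ with $0\le k\le M$, the ratio of $u$: with $\tau=\beta^{k\delta/2}$ we have $\hat\alpha=\beta^{-k\delta}=\tau^{-2}$ and $\hat\rho^{\,u}=x_k^{-1/p}\le\beta^{k\kappa_u/p}=\tau$. So the product is at most $\varepsilon(\tau)/\tau$.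
\item Type $k$, the ratio of $u$: $\hat\alpha=a_k$ and $\hat\rho^{\,u}=\gamma_k^{-1/p}$. By \eqref{eq:ident} the powers of $\beta$ cancel, and with $s+\frac1p=\frac1{p_0}$,
\[
\hat\alpha\hat\rho^{\,u}=D_k^{-1/p_0}x_k^{-1/p}=e_k^{-p'}Z^{-1/p}\cdot e_k^{p'/p}Z^{1/p}=e_k^{-1}.
\]
By (P5), $\varepsilon(\hat\rho^{\,u})\le\varepsilon(\beta^k)\le e_k$. So the product is at most $1$.
\item $K_k$ with $0\le k\le M$ and type $k$, the ratio of $v$: with $\tau=\beta^{kp_0\delta/(2p)}$ we have $\hat\rho^{\,v}=y_k^{-1/p'}=\tau$ and $\hat\alpha\le\tau^{-2}$, because $p_0<p$ in the first case and $D_k\ge1$ in the second. So the product is at most $\omega(\tau)/\tau$.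
\item Outer nodes: with $\tau=\beta^{i\delta/2}$ we have $\hat\alpha=a_N\tau^{-2}$, $\hat\rho^{\,u}=\hat\rho^{\,u}_{J_0}\tau$ and $\hat\rho^{\,v}=\hat\rho^{\,v}_{J_0}\beta^{ip_0\delta/(2p)}\le\hat\rho^{\,v}_{J_0}\tau$. By Lemma~\ref{lem:regular}(a) the first product is at most $C_\varepsilon\cdot a_N\hat\rho^{\,u}_{J_0}\varepsilon(\hat\rho^{\,u}_{J_0})\cdot\varepsilon(\tau)/\tau$ and the second at most $C_\omega\cdot a_N\hat\rho^{\,v}_{J_0}\omega(\hat\rho^{\,v}_{J_0})\cdot\omega(\tau)/\tau$. Both are bounded since $J_0$ has type $N$.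
\end{itemize}
By Lemma~\ref{lem:tree}, property (a) of Proposition~\ref{prop:main} holds, with a constant independent of $Z_0$ and $g_*$.

\subsection{The lower bound}\label{sec:lower}

Let $\mathcal S$ consist of the active levels $K_k$, $M<k\le N$, of all blocks of generation at least $1$. They are dyadic because $J_0=[0,1)$ and $\beta$ is a power of two. Each has two children, so its shell has measure $(1-\frac2\beta)|K_k|\ge\frac34|K_k|$, and shells are disjoint. Thus $\mathcal S$ is finite and sparse with $\eta=\frac34$.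

\emph{The cores carry a fixed share of $u(J_0)$.} For a block of generation at least $1$ on $J$, let $J^\circ=J\setminus\bigcup_kP_k$, the union of $T$ and the shells of the tower and the corridors. For $M<k<j\le N$, \eqref{eq:masses}, (P1) and $\beta^{1-\theta}\ge8$ give
\[
u(\mathrm{sh}(W_{k,j}))\le\gamma_j\hat u_k|K_k|=x_j\frac{D_j}{D_k}\beta^{-(j-k)(1-\theta)}u(T)\le x_j4^{-(j-k)}u(T).
\]
Summing over $k<j$ and adding the tower, (P2) gives
\[
u(J^\circ)\le u(T)\Big(1+\sum_{1\le k\le N}x_k+\frac13\sum_{M<j\le N}x_j\Big)\le C_1u(T),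
\]
with $C_1$ depending only on $p_0,p,q_0,\varepsilon$. All values of $u$ on $J^\circ$ are $U/|J|$ times numbers that depend only on the parameters of Section~\ref{sec:param}, and the geometry scales with $|J|$. So $\chi=u(J^\circ)/u(J)$ is the same for all such blocks, and $0<\chi<1$ because $U_k>0$. The top nodes of generation $g-1$ together carry $1-\chi$ times the mass of those of generation $g$, so the nodes of generation $0$ carry $(1-\chi)^{g_*}u(J_0)$, and the rest of $J_0$ is the disjoint union of the sets $J^\circ$. Choose $g_*\ge1$ with $(1-\chi)^{g_*}\le\frac12$. Then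
\[
\Sigma:=\sum_Tu(T)\ge\frac1{C_1}\sum_Ju(J^\circ)\ge\frac{u(J_0)}{2C_1}.
\]

\emph{Testing.} Let $\varphi=1_{J_0}$ and $\psi=\sum_Tc_T1_T$ with $c_T=(u(T)/v(T))^{1/p'}$. The cores are disjoint, so $\|\varphi\|_{L^p(u)}=u(J_0)^{1/p}$ and $\|\psi\|_{L^{p'}(v)}=\Sigma^{1/p'}$. For $K_k\in\mathcal S$ in the block with core $T$ we have $\langle\varphi^{p_0}u\rangle_{K_k}=\hat u_k$ by Lemma~\ref{lem:mass}, and $\langle\psi^{q_0'}v\rangle_{K_k}\ge c_T^{q_0'}v_T\beta^{-k}$. So the term of $K_k$ in \eqref{eq:uv} is at least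
\[
u_T^{1/p_0}\beta^{-k\theta/p_0}D_k^{-1/p_0}\cdot c_Tv_T^{1/q_0'}\beta^{-k/q_0'}\cdot\beta^k|T|=D_k^{-1/p_0}\,c_T\,u_T^{1/p_0}v_T^{1/q_0'}|T|,
\]
since $-\frac\theta{p_0}-\frac1{q_0'}+1=0$ by \eqref{eq:ident}. Next, $u_T^{1/p_0}v_T^{1/q_0'}|T|=(u_T^sv_T^t)\,u_T^{1/p}v_T^{1/p'}|T|=u(T)^{1/p}v(T)^{1/p'}$, and multiplication by $c_T$ turns this into $u(T)$. Each block therefore contributes at least
\[
u(T)\sum_{M<k\le N}D_k^{-1/p_0}=u(T)\,Z^{-1/p}\sum_{M<k\le N}e_k^{-p'}=Z^{1/p'}u(T).
\]
Summing over the blocks, the left side of \eqref{eq:uv} divided by the two norms is at least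
\[
\frac{Z^{1/p'}\Sigma}{u(J_0)^{1/p}\Sigma^{1/p'}}=Z^{1/p'}\Big(\frac\Sigma{u(J_0)}\Big)^{1/p}\ge(2C_1)^{-1/p}Z_0^{1/p'} .
\]
This is property (b). Proposition~\ref{prop:main} is proved, and with it Theorems~\ref{thm:counter} and~\ref{thm:sharp}. \qed

\begin{thebibliography}{1}
\bibitem{Li} Kangwei Li, \emph{Two weight inequalities for bilinear forms}, arXiv:1511.07250 (2015).
\end{thebibliography}
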